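\title{The Riemann hypothesis for extremal self-dual weight enumerators of Types I, II and III}

\begin{abstract}
We prove Duursma's conjecture: the zeta polynomial of every extremal virtual self-dual weight enumerator of Type I, II or III over $\mathbb F_q$ has all its zeros on the circle $|T|=1/\sqrt q$. We also show that the zeros are simple and that in Type I they avoid the sector $|\arg T|<\pi/4$, which is sharp. A differential operator adapted to Gleason's ring of invariants turns an extremal enumerator into an explicit product. A beta integral and a M\"obius transformation then express the zeta polynomial as the image of an elementary rational function under a product of first-order operators $\xi\,d/d\xi+c$, and a Rolle-type lemma shows that each of these operators preserves real, simple zeros.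
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $q$ be a prime power and $n$ a positive integer. A \emph{virtual weight enumerator} of length $n$ is a homogeneous polynomial
\[
F(x,y)=x^n+\sum_{i=d}^{n}A_i\,x^{n-i}y^i,\qquad A_i\in\mathbb R,\quad A_d\neq0,
\]
where $d\ge1$ is its \emph{minimum distance}; its \emph{support} is $\operatorname{supp}(F)=\{i\ge1:A_i\ne0\}$. The model is the weight enumerator of a linear code of length $n$ over $\mathbb F_q$, where $A_i$ counts the codewords with exactly $i$ nonzero coordinates. For a self-dual code the MacWilliams identity says that $F$ is invariant under the linear map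
\[
\sigma(x,y)=\Big(\frac{x+(q-1)y}{\sqrt q},\ \frac{x-y}{\sqrt q}\Big).
\]
A virtual weight enumerator is \emph{virtually self-dual over $\mathbb F_q$} if $n$ is even and $F\circ\sigma=F$; no code is required to exist.

Following Chinen, the \emph{zeta polynomial} of $F$ is the unique polynomial $P_F(T)$ of degree at most $n-d$ such that
\begin{equation}\label{eq:def}
[T^{n-d}]\ \frac{P_F(T)}{(1-T)(1-qT)}\,\bigl(y(1-T)+xT\bigr)^n=\frac{F(x,y)-x^n}{q-1},
\end{equation}
where $[T^k]$ denotes the coefficient of $T^k$ in the power series expansion in $T$. A virtually self-dual $F$ \emph{satisfies the Riemann hypothesis} if all zeros of $P_F$ lie on the circle $|T|=1/\sqrt q$.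

The circle is singled out by self-duality. For $d\ge2$ the polynomial $P=P_F$ has degree $2g=n+2-2d$ and satisfies $P(T)=q^gT^{2g}P(1/(qT))$ (Lemma~\ref{lem:fe}). Since $P$ is real, its zero set is invariant under $T\mapsto 1/(q\bar T)$, the reflection in the circle $|T|=1/\sqrt q$. In the variable $s$ with $T=q^{-s}$ the functional equation relates $s$ to $1-s$ and the circle is the line $\operatorname{Re}s=1/2$. The symmetry allows mirror pairs of zeros off the circle, and these do occur (Example~\ref{ex:fail}). So the Riemann hypothesis can only hold for special $F$, and the question is which.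

For an integer $b>1$, $F$ is \emph{$b$-divisible} if $\operatorname{supp}(F)\subset b\mathbb Z$. A $b$-divisible virtually self-dual $F$ over $\mathbb F_q$ of length $n$ is of
\begin{itemize}
\item \emph{Type I} if $q=b=2$ and $2\mid n$,
\item \emph{Type II} if $q=2$, $b=4$ and $8\mid n$,
\item \emph{Type III} if $q=b=3$ and $4\mid n$,
\item \emph{Type IV} if $q=4$, $b=2$ and $2\mid n$.
\end{itemize}
The Mallows--Sloane--Duursma bounds state that $d$ is at most $2\lfloor n/8\rfloor+2$, $4\lfloor n/24\rfloor+4$, $3\lfloor n/12\rfloor+3$, $2\lfloor n/6\rfloor+2$ in Types I--IV, and $F$ is \emph{extremal} if equality holds. Duursma showed that extremal enumerators of Type IV satisfy the Riemann hypothesis. Duursma's conjecture, as posed by Joyner and Shaska \cite{JS}, asserts the same for extremal enumerators of Types I, II and III. The shortest lengths support it: there $P_F$ is a product of factors such as $1+2T^2$, $1+4T^4$, $1-3T^2+9T^4$ (Proposition~\ref{prop:short}). We prove the conjecture.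

\begin{theorem}\label{thm:A}
If $F$ is an extremal virtual weight enumerator of Type I, II or III, then all zeros of $P_F$ lie on the circle $|T|=1/\sqrt q$.
\end{theorem}

The proof gives more. Arguments are taken in $(-\pi,\pi]$.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(i)] In Theorem~\ref{thm:A} all zeros of $P_F$ are simple.
\item[(ii)] In Type I all zeros satisfy $|\arg T|\ge\pi/4$, with equality for some zero if and only if $n\equiv6\pmod 8$; in that case $1-2T+2T^2$ divides $P_F$. So the constant $\pi/4$ is sharp.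
\item[(iii)] Let $a,v\ge0$ be integers with $a+v\ge1$, and write $\bigl((1+T)(1+2T)\bigr)^a(1+2T+2T^2)^v=\sum_iQ_iT^i$. Then the polynomial $\sum_iQ_i\binom{4a+2v}{a+i}^{-1}T^i$ has only simple zeros, all on $|T|=1/\sqrt2$.
\end{enumerate}
\end{theorem}

The only external result that we use is Gleason's theorem, recalled in Section~\ref{sec:zeta}. Throughout we write
\[
n=8m+2v\ \ (0\le v\le3),\qquad n=24m+8v\ \ (0\le v\le2),\qquad n=12m+4v\ \ (0\le v\le2)
\]
in Types I, II, III, so that extremal means $d=2m+2$, $4m+4$, $3m+3$. The case $m=0$ is a finite computation (Section~\ref{sec:zeta}). For $m\ge1$ the proof has four steps, which Section~\ref{sec:model} carries out by hand for $n=8$: a differential operator maps $F$ to an explicit product (Section~\ref{sec:diff}); the zeta polynomial becomes an integral $J(\xi)$ in a coordinate $\xi$ in which the circle is the real line (Section~\ref{sec:int}); $J$ factors as a product of first-order operators applied to an elementary function, and these operators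 preserve real zeros (Section~\ref{sec:real}); one hypothesis of that step is verified type by type (Section~\ref{sec:proofA}). Section~\ref{sec:sector} treats the sector in Type I. We write $(t)_i=t(t+1)\cdots(t+i-1)$ and $\rho=e^{2\pi i/3}$.

\section{The functional equation and the shortest lengths}\label{sec:zeta}

Write $P=P_F=\sum_ip_iT^i$ and $P(T)/((1-T)(1-qT))=\sum_{i\ge0}z_iT^i$. Since $y(1-T)+xT=y+(x-y)T$, the definition \eqref{eq:def} reads
\begin{equation}\label{eq:basis}
\frac{F-x^n}{q-1}=\sum_{j=0}^{n-d}z_j\binom n{d+j}\,y^{d+j}(x-y)^{n-d-j}.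
\end{equation}
The polynomials $y^{d+j}(x-y)^{n-d-j}$ form a basis of the forms of degree $n$ divisible by $y^d$. Hence $z_0,\dots,z_{n-d}$ are real numbers determined by $F$, and $P$ is the truncation of $(1-T)(1-qT)\sum_jz_jT^j$ in degree $n-d$; this is why $P$ exists, is unique, and is real. Substituting $x=(x-y)+y$ in $F-x^n$ and using $\binom n{d+i}\binom{n-d-i}{j-i}=\binom n{d+j}\binom{d+j}{d+i}$, we get
\begin{equation}\label{eq:moments}
z_j=\sum_{i=0}^{j}\binom{d+j}{d+i}\frac{A_{d+i}}{(q-1)\binom n{d+i}}\qquad(0\le j\le n-d).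
\end{equation}
So the $z_j$ are binomial moments of the normalized weights $A_i/\binom ni$.

\begin{lemma}\label{lem:fe}
Let $F$ be virtually self-dual over $\mathbb F_q$ with $d\ge2$, and put $g=n/2+1-d$. Then
\[
p_0=\frac{A_d}{(q-1)\binom nd}\ne0,\qquad P(1)=1,\qquad P(T)=q^gT^{2g}P\bigl(1/(qT)\bigr).
\]
Hence $\deg P=2g=n+2-2d$ and $p_{2g-i}=q^{g-i}p_i$. If moreover $n>d$ and $A_{d+1}=0$, then $p_1=(d-q)p_0$.
\end{lemma}

\begin{proof}
We have $z_0=p_0$ and $z_1=p_1+(q+1)p_0$. Formula \eqref{eq:moments} gives $p_0$, and it gives $z_1=(d+1)z_0$ when $A_{d+1}=0$; this is the last claim.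

For the functional equation we read \eqref{eq:def} as a residue at $T=0$ and observe that $\sigma$ corresponds to the substitution $T\mapsto1/(qT)$, which moves the residue to $\infty$. Let $(\tilde x,\tilde y)=\sigma(x,y)$. Replacing $(x,y)$ by $(\tilde x,\tilde y)$ in \eqref{eq:def} and using $F\circ\sigma=F$, we get
\[
\frac{F-\tilde x^n}{q-1}=\operatorname{Res}_{T=0}\frac{P(T)\,(\tilde y(1-T)+\tilde xT)^n}{(1-T)(1-qT)\,T^{n-d+1}}\,dT .
\]
Put $T=1/(qU)$ and $P^*(U)=q^gU^{2g}P(1/(qU))$. Then
\[
\tilde y(1-T)+\tilde xT=\frac{x-y+qyT}{\sqrt q}=\frac{y(1-U)+xU}{U\sqrt q},\qquad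
\frac{dT}{(1-T)(1-qT)}=-\frac{dU}{(1-U)(1-qU)} .
\]
The remaining powers combine to $q^{-g-n/2+(n-d+1)}=1$ and $U^{-2g-n+(n-d+1)}=U^{-(n-d+1)}$, so the differential becomes $-\omega^*$, where
\[
\omega^*=\frac{P^*(U)\,(y(1-U)+xU)^n}{(1-U)(1-qU)\,U^{n-d+1}}\,dU .
\]
The residues of a rational differential on the Riemann sphere sum to zero. Hence $(F-\tilde x^n)/(q-1)=-\operatorname{Res}_{U=\infty}\omega^*$ is the sum of the residues of $\omega^*$ at $0$, $1$ and $1/q$. The residue at $1$ is $P^*(1)x^n/(q-1)$, with $P^*(1)=q^gP(1/q)$. At $U=1/q$ the linear form equals $\tilde x/\sqrt q$, so the residue is $-P^*(1/q)\,q^{g}\tilde x^n/(q-1)=-P(1)\tilde x^n/(q-1)$. Subtracting \eqref{eq:def}, we obtain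
\begin{equation}\label{eq:diffPP}
(q-1)\,[T^{n-d}]\ \frac{(P^*-P)(T)}{(1-T)(1-qT)}\,\bigl(y+(x-y)T\bigr)^n=\alpha x^n+\beta\tilde x^n
\end{equation}
with $\alpha=1-q^gP(1/q)$ and $\beta=P(1)-1$.

The exponents of the Laurent polynomial $P^*$ lie between $2g-(n-d)=2-d$ and $2g=n+2-2d$. Because $d\ge2$, we have $2-d\le0$ and $2g\le n-d$, so all exponents of $P^*-P$ lie in $[2-d,\,n-d]$. Write $(P^*-P)/((1-T)(1-qT))=\sum_{i\ge2-d}\eta_iT^i$. The left side of \eqref{eq:diffPP} is
\[
(q-1)\sum_{i=2-d}^{n-d}\eta_i\binom n{d+i}y^{d+i}(x-y)^{n-d-i},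
\]
which is divisible by $y^2$. On the right the coefficients of $x^n$ and $x^{n-1}y$ are $\alpha+\beta q^{-n/2}$ and $\beta q^{-n/2}n(q-1)$, so $\alpha=\beta=0$. By linear independence $\eta_i=0$ for $i\le n-d$, so $P^*-P$ has no exponent $\le n-d$, that is, $P^*=P$. The top term of $P^*$ is $q^gp_0T^{2g}\ne0$, so $\deg P=2g$.
\end{proof}

In particular $d\le n/2+1$, with equality exactly when $P=1$. The degree of $P$ measures how far $d$ falls short of $n/2+1$. In Types I--III we have $d\ge b\ge2$ and $A_{d+1}=0$, so the whole lemma applies.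

Divisibility is a second symmetry: $F$ is invariant under $\delta(x,y)=(x,-y)$, $(x,iy)$, $(x,\rho y)$ in Types I, II, III.

\begin{theorem}[Gleason \cite{Gleason}; see also \cite{MS}]\label{thm:gleason}
The ring of polynomials invariant under $\sigma$ and $\delta$ is
\begin{itemize}
\item $\mathbb C[\,x^2+y^2,\ x^2y^2(x^2-y^2)^2\,]$ in Type I,
\item $\mathbb C[\,x^8+14x^4y^4+y^8,\ x^4y^4(x^4-y^4)^4\,]$ in Type II,
\item $\mathbb C[\,x^4+8xy^3,\ y^3(x^3-y^3)^3\,]$ in Type III.
\end{itemize}
\end{theorem}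

Let $W$ denote the first generator, of degree $2,8,4$. The second generator has degree $8,24,12$, and $v\deg W$ is smaller than this in the allowed ranges of $v$. We shall use the theorem in the following form:
\begin{equation}\label{eq:gleason}
\text{an invariant form of degree $v\deg W$, with $v$ in the allowed range, is a multiple of $W^v$.}
\end{equation}

\begin{example}\label{ex:fail}
Extremality cannot be dropped from Theorem~\ref{thm:A}. We have $x^8+14x^4y^4+y^8=(x^2+y^2)^4-4x^2y^2(x^2-y^2)^2$, so for real $\varepsilon\ne0$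
\[
F_\varepsilon=x^8+14x^4y^4+y^8+\varepsilon\,x^2y^2(x^2-y^2)^2
\]
is of Type I with $n=8$, $d=2$, $2g=6$, $p_0=\varepsilon/28$. If its zeros $T_1,\dots,T_6$ lay on $|T|=1/\sqrt2$, then $1=P(1)=|p_0|\prod_j|1-T_j^{-1}|\le\frac{|\varepsilon|}{28}(1+\sqrt2)^6<\frac{198}{28}|\varepsilon|$, since $(1+\sqrt2)^6=99+70\sqrt2$. So the Riemann hypothesis fails for $0<|\varepsilon|\le1/8$.
\end{example}

\begin{proposition}\label{prop:short}
Theorem~\ref{thm:A} and parts (i), (ii) of Theorem~\ref{thm:B} hold for $m=0$.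
\end{proposition}

\begin{proof}
By \eqref{eq:gleason}, $F=W^v$ with $v\ge1$. We compute $P$ from Lemma~\ref{lem:fe}.

\emph{Type I}, $d=2$, $p_1=0$. For $n=2$, $2g=0$ and $P=1$. For $n=4$, $p_2=2p_0$, so $3P=1+2T^2$. For $n=6$, $p_0=3/15$, $p_3=2p_1=0$, $p_4=4p_0$, and $P(1)=1$ forces $p_2=0$; so $5P=1+4T^4=(1-2T+2T^2)(1+2T+2T^2)$.

\emph{Type II}, $d=4$. For $n=8$, $p_1=2p_0$ and $p_2=2p_0$, so $5P=1+2T+2T^2$. For $n=16$, $2g=10$, and $W^2$ has $A_4=28$, $A_8=198$, with $A_4/\binom{16}4=28/1820$ and $A_8/\binom{16}8=198/12870$ both equal to $1/65$. By \eqref{eq:moments}, $65z_j=\binom{4+j}4+\binom{4+j}8$ for $j\le5$, so $65(z_0,\dots,z_5)=(1,5,15,35,71,135)$. Multiplying by $1-3T+2T^2$ gives $65(p_0,\dots,p_5)=(1,2,2,0,-4,-8)$, and $p_{10-i}=2^{5-i}p_i$ gives $65(p_6,\dots,p_{10})=(-8,0,16,32,32)$. Thus $65P=(1+2T+2T^2)(1-4T^4+16T^8)$.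

\emph{Type III}, $d=3$, $p_1=0$. For $n=4$, $P=1$. For $n=8$, $A_3=16$, $p_0=\frac{16}{2\cdot56}=\frac17$, $p_3=0$, $p_4=9p_0$, and $P(1)=1$ gives $7P=1-3T^2+9T^4$.

The zeros of $1\pm2T+2T^2$ are $(\mp1+i)/2$ and $(\mp1-i)/2$. The polynomial $1-U+U^2$ has the two zeros $e^{\pm i\pi/3}$; with $U=4T^4$ and $U=3T^2$ this places the zeros of $1-4T^4+16T^8$ and $1-3T^2+9T^4$ on the circle and shows that they are simple. At $T=(-1\pm i)/2$ we have $4T^4=-1$, so the two factors for $n=16$ have no common zero. In Type I the zeros have $|\arg T|=\pi/2$ for $n=4$ and $|\arg T|\in\{\pi/4,3\pi/4\}$ for $n=6$.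
\end{proof}

\section{The method for length 8}\label{sec:model}

The smallest case with $m\ge1$ is Type I, $n=8$, $d=4$, where $F=x^8+14x^4y^4+y^8$ is extremal. This polynomial also appeared as the case $n=8$ of Type II, so we know that $5P=1+2T+2T^2$. We locate the zeros again, by an argument that does not need a closed formula for $P$. The displayed identities of this section are used again in the general proof.

\subsection*{Removing the denominator}
Two features of \eqref{eq:def} stand between $F$ and $P$: the term $x^n$ and the denominator $(1-T)(1-qT)$. A differential operator removes both. For a form $f^*$ of degree $n-N$,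
\begin{equation}\label{eq:power}
f^*(\partial_x,\partial_y)\,\bigl(xT+y(1-T)\bigr)^n=\frac{n!}{N!}\,f^*(T,1-T)\,\bigl(xT+y(1-T)\bigr)^N .
\end{equation}
Take $f^*=f=xy(x^2-y^2)$. Then $f(\partial_x,\partial_y)x^8=0$ and $f(T,1-T)=-T(1-T)(1-2T)$, so \eqref{eq:def} gives $f(\partial_x,\partial_y)F=-1680\,[T^3]P(T)(y+(x-y)T)^4$. On the other hand $(\partial_x^3\partial_y-\partial_x\partial_y^3)F=1344(xy^3-x^3y)=-1344f$. Hence
\begin{equation}\label{eq:model1}
\sum_{i=0}^2p_i\binom4{1+i}\,y^{1+i}(x-y)^{3-i}=\tfrac45\,xy(x^2-y^2).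
\end{equation}
Setting $y=T$, $x-y=1$ and dividing by $T$, we get $4p_0+6p_1T+4p_2T^2=\frac45(1+T)(1+2T)$. So $P$ arises from an explicit product by dividing the coefficients by binomial coefficients, as in Theorem~\ref{thm:B}(iii). This division moves the zeros from $-1,-\frac12$ to the circle, and the task is to understand why.

\subsection*{Reciprocal binomials as an integral}
For $T>0$ and $0\le k\le N$ the substitution $\zeta/(1-\zeta)=Tw$ gives $1-\zeta=1/(1+Tw)$, $T(1-\zeta)+\zeta=T(1+w)/(1+Tw)$, $d\zeta=T\,dw/(1+Tw)^2$, and therefore, by the beta integral,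
\begin{equation}\label{eq:beta}
\int_0^1\frac{\zeta^k(1-\zeta)^{N-k}}{(T(1-\zeta)+\zeta)^{N+2}}\,d\zeta=T^{k-N-1}\int_0^\infty\frac{w^k\,dw}{(1+w)^{N+2}}=\frac{T^{k-N-1}}{(N+1)\binom Nk}.
\end{equation}
Applying this with $N=4$ to \eqref{eq:model1} at $(x,y)=(1,\zeta)$, we find
\[
P(T)=4T^4\int_0^1\frac{\zeta(1-\zeta^2)}{(T(1-\zeta)+\zeta)^6}\,d\zeta .
\]

\subsection*{A coordinate with rotational symmetry}
The zeros of $f$ are $\zeta=y/x\in\{0,1,\infty,-1\}$. The Cayley transform $u=(1+i\zeta)/(1-i\zeta)$ sends them to the fourth roots of unity $1,i,-1,-i$, and it maps $[0,1]$ onto the arc of the unit circle from $1$ to $i$. In homogeneous form put $X=x-iy$, $Y=x+iy$, $u=Y/X$, and let $\tau=\frac{1+i}2$, $\kappa=\frac{1-i}2$, $\omega=e^{i\pi/4}$. Expanding $(x\pm iy)^4$ gives the first identity below, differentiating $u$ gives the second, and inserting $x=\frac{X+Y}2$, $y=\frac{i(X-Y)}2$ gives the third: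
\begin{gather}
xy(x^2-y^2)=\frac{Y^4-X^4}{8i},\qquad d\zeta=\frac{X^2}{2i}\,du\quad\text{on }(x,y)=(1,\zeta),\label{eq:cayley1}\\
Tx+(1-T)y=\tfrac{1-i}2(T-\kappa)X+\tfrac{1+i}2(T-\tau)Y=\tfrac{1-i}2(T-\kappa)\bigl(X-\omega^{-1}\xi Y\bigr),\label{eq:cayley2}
\end{gather}
where $\xi=M(T)=\omega^{-1}(T-\tau)/(T-\kappa)$; here we used $-\frac{1+i}{1-i}=-i=\omega^{-2}$. All powers of $X$ cancel, and for $T$ near $\tau$
\[
P(T)=K\,T^4(T-\kappa)^{-6}J(M(T)),\qquad J(\xi)=\int_1^i\frac{1-u^4}{(1-\omega^{-1}\xi u)^6}\,du,\qquad K\neq0 .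
\]
The points $\tau,\kappa$ lie on $|T|=1/\sqrt2$, and the identity $e^{i\theta}-e^{i\alpha}=2ie^{i(\theta+\alpha)/2}\sin\frac{\theta-\alpha}2$ gives
\begin{equation}\label{eq:M2}
M\bigl(e^{i\theta}/\sqrt2\bigr)=\frac{\sin\frac12(\theta-\pi/4)}{\sin\frac12(\theta+\pi/4)}\in\mathbb R\cup\{\infty\}.
\end{equation}
The factor $\omega^{-1}$ in $M$ is chosen for this purpose. The Riemann hypothesis has become the statement that $J$ has only real zeros.

\subsection*{Factoring $J$ into first-order operators}
Expand the denominator. We have $\binom{k+5}5=\frac1{120}(k+1)\cdots(k+5)$ and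
\[
\int_1^iu^k(1-u^4)\,du=\frac{4\,(i^{k+1}-1)}{(k+1)(k+5)},\qquad \omega^{-k}(i^{k+1}-1)=2i\omega\sin\tfrac{\pi(k+1)}4 .
\]
The denominators $k+1$ and $k+5$ cancel against the binomial coefficient, leaving
\[
J(\xi)=\frac{i\omega}{15}\sum_{k\ge0}(k+2)(k+3)(k+4)\sin\tfrac{\pi(k+1)}4\,\xi^k .
\]
Let $\Theta=\xi\,\frac d{d\xi}$, so that $\Theta\xi^k=k\xi^k$, and let $D=1-\sqrt2\,\xi+\xi^2$. For real $\xi$ the series $\sum_k\sin\frac{\pi(k+1)}4\xi^k$ is the imaginary part of $\omega/(1-\omega\xi)$, namely $1/(\sqrt2D)$. So $J$ is a constant multiple of $(\Theta+4)(\Theta+3)(\Theta+2)D^{-1}$. By the quotient rule,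
\begin{equation}\label{eq:quot}
(\Theta+c)\frac p{D^\nu}=\frac{p_1}{D^{\nu+1}},\qquad p_1=D\,(\xi p'+cp)-\nu\,\xi D'p .
\end{equation}
The three numerators are $2D-\xi D'=2-\sqrt2\xi$, then
\begin{gather*}
D\,(6-4\sqrt2\xi)-2\xi D'(2-\sqrt2\xi)=2\,(3-3\sqrt2\xi+\xi^2),\\
D\,(12-15\sqrt2\xi+6\xi^2)-3\xi D'(3-3\sqrt2\xi+\xi^2)=6\,(2-3\sqrt2\xi+2\xi^2),
\end{gather*}
so the chain is
\[
\frac1D\ \xrightarrow{\ \Theta+2\ }\ \frac{2-\sqrt2\xi}{D^2}\ \xrightarrow{\ \Theta+3\ }\ \frac{2(3-3\sqrt2\xi+\xi^2)}{D^3}\ \xrightarrow{\ \Theta+4\ }\ \frac{24\,(\xi-\sqrt2)(\xi-1/\sqrt2)}{D^4}.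
\]
By \eqref{eq:M2} the zeros $1/\sqrt2$ and $\sqrt2$ correspond to $\theta=\pm3\pi/4$, the zeros $(-1\pm i)/2$ of $1+2T+2T^2$.

Every function in the chain has real, simple zeros, and Rolle's theorem suggests why: on $\xi>0$, $(\Theta+c)\varphi=\xi^{1-c}(\xi^c\varphi)'$. The operators commute, but the order matters for the intermediate functions: $(\Theta+4)D^{-1}$ has numerator $4-3\sqrt2\xi+2\xi^2$, of discriminant $-14$. The functions in the chain vanish at $\infty$ to orders $2,3,4,6$, so in increasing order each $c$ is at most the current order of vanishing. This is the condition under which Rolle's theorem finds enough zeros (Lemma~\ref{lem:rolle}).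

\section{A differential equation for extremal enumerators}\label{sec:diff}

Let $F$ be extremal with $m\ge1$. We look for a form $f^*$ with three properties: $f^*(\partial_x,\partial_y)$ kills $x^n$, $f^*(T,1-T)$ is divisible by $(1-T)(1-qT)$, and the operator respects the symmetries. The first property and the factor $1-T$ both come from $y\mid f^*$; the factor $1-qT$ comes from $(q-1)x-y\mid f^*$. For an invertible linear map $A$ the chain rule gives $(\nabla F)\circ A=A^{-T}\nabla(F\circ A)$, where $A^{-T}$ is the inverse transpose, and hence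
\begin{equation}\label{eq:chain}
\bigl(f^*(\partial_x,\partial_y)F\bigr)\circ A=\bigl(f^*\circ A^{-T}\bigr)(\partial_x,\partial_y)\,(F\circ A).
\end{equation}
So $f^*$ should be the product of the linear forms in the orbit of $y$ under the transposed maps. Let $f$ be the corresponding product for $\sigma,\delta$ themselves. The data are as follows.
\begin{center}
\begin{tabular}{c|c|c|c|c|c}
Type & $f$ & $f^*$ & $a$ & $N$ & $\widetilde P$\\ \hline
I & $xy(x^2-y^2)$ & $f$ & $d-3=2m-1$ & $n-4=4a+2v$ & $P$\\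
II & $xy(x^4-y^4)$ & $f$ & $d-5=4m-1$ & $n-6=6a+8v$ & $(1-2T+2T^2)P$\\
III & $y(x^3-y^3)$ & $y(8x^3-y^3)$ & $d-4=3m-1$ & $n-4=4a+4v$ & $(1+3T^2)P$
\end{tabular}
\end{center}
In each type $N=n-\deg f^*=a\deg f+v\deg W$. This identity is where extremality enters: $d$ is so large that $f^a$ exhausts the degree $N$ up to $v\deg W$, which is too small for the second generator of Gleason's ring. For $m=0$ we would have $a=-1$, which is why that case was treated separately.

\begin{lemma}\label{lem:E}
$E=f^*(\partial_x,\partial_y)F$ is a constant multiple of $f^aW^v$.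
\end{lemma}

\begin{proof}
\emph{Vanishing along $y=0$.} The monomials of $f^*$ have $y$-exponents $1,3$ in Type I, $1,5$ in Type II, and $1,4$ in Type III. So the operator kills $x^n$ and lowers $y$-exponents by at most $3,5,4$, and $y^a\mid E$.

\emph{Invariance under $\sigma$.} In Types I and II the matrix of $\sigma$ is symmetric and orthogonal, so $\sigma^{-T}=\sigma$. It maps $xy$ to $(x^2-y^2)/2$, $x^2-y^2$ to $2xy$, and $x^2+y^2$ to itself. Hence $f\circ\sigma=f$, and $E\circ\sigma=E$ by \eqref{eq:chain}. In Type III, $\sigma^2=1$, so $\sigma^{-T}=\sigma^T$ maps $(x,y)$ to $\bigl(\frac{x+y}{\sqrt3},\frac{2x-y}{\sqrt3}\bigr)$. Factoring differences of cubes, we get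
\begin{align*}
f^*\circ\sigma^T&=\tfrac19(2x-y)\bigl[(2x+2y)^3-(2x-y)^3\bigr]=\tfrac19(2x-y)\cdot3y\cdot3(4x^2+2xy+y^2)=f^*,\\
f\circ\sigma&=\tfrac19(x-y)\bigl[(x+2y)^3-(x-y)^3\bigr]=\tfrac19(x-y)\cdot3y\cdot3(x^2+xy+y^2)=f,
\end{align*}
and again $E\circ\sigma=E$.

\emph{Behavior under $\delta$.} The $y$-exponents of $F$ are divisible by $b=2,4,3$ and those of $f^*$ are $\equiv1\pmod b$, so those of $E$ are $\equiv-1\pmod b$. Thus $E\circ\delta=-E$, $i^{-1}E$, $\rho^{-1}E$. Also $f\circ\delta=-f$, $if$, $\rho f$, and $a\equiv-1\pmod b$. So $E$ and $f^a$ acquire the same factor under $\delta$.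

\emph{Divisibility by $f^a$.} If $\ell$ is a linear form with $\ell^a\mid E$, then $(\ell\circ\sigma)^a$ and $(\ell\circ\delta)^a$ divide $E$. Up to scalars, $\sigma$ sends $y$ to $x-y$. Powers of $\delta$ send $x-y$ to $x+y$ in Type I, to $x-iy$, $x+y$, $x+iy$ in Type II, and to $x-\rho y$, $x-\rho^2y$ in Type III. In Types I and II, $\sigma$ sends $x+y$ to $x$. This reaches every linear factor of $f$. The factors are pairwise non-proportional, so $f^a\mid E$.

The quotient $E/f^a$ is invariant under $\sigma$ and $\delta$ and has degree $v\deg W$. By \eqref{eq:gleason} it is a multiple of $W^v$.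
\end{proof}

\begin{proposition}\label{prop:h}
Let $F$ be extremal with $m\ge1$ and write $\widetilde P=\sum_i\tilde p_iT^i$. Then $\deg\widetilde P=N-2a$, and there is a constant $c\ne0$ with
\begin{equation}\label{eq:h}
\sum_{i}\tilde p_i\binom N{a+i}\,y^{a+i}(x-y)^{N-a-i}=c\,f^aW^v .
\end{equation}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:fe}, $\deg\widetilde P$ equals $n+2-2d$ in Type I and $n+4-2d$ in Types II and III; by the table this is $N-2a$ in each case. We have $T^2-(1-T)^2=-(1-2T)$, $T^2+(1-T)^2=1-2T+2T^2$, and $8T^3-(1-T)^3=(3T-1)\bigl(4T^2+2T(1-T)+(1-T)^2\bigr)=-(1-3T)(1+3T^2)$. Therefore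
\[
\frac{f^*(T,1-T)}{(1-T)(1-qT)}=-T,\qquad -T(1-2T+2T^2),\qquad -(1+3T^2)
\]
in Types I, II, III. Apply $f^*(\partial_x,\partial_y)$ to \eqref{eq:def} and use \eqref{eq:power}. Since $n-d-1=N-a$ in Types I, II and $n-d=N-a$ in Type III, we get
\[
\frac{E}{q-1}=-\frac{n!}{N!}\,[T^{N-a}]\ \widetilde P(T)\,\bigl(y+(x-y)T\bigr)^N .
\]
As $\deg\widetilde P\le N-a$, every coefficient of $\widetilde P$ contributes, and the coefficient of $T^{N-a}$ is the left side of \eqref{eq:h}. Lemma~\ref{lem:E} gives the identity. The coefficient of $x^{N-a}y^a$ on the left is $p_0\binom Na\ne0$, so $c\ne0$.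
\end{proof}

\section{The integral representation}\label{sec:int}

From now on only \eqref{eq:h} matters. To cover Theorem~\ref{thm:B}(iii) as well, we let $a,v\ge0$ be arbitrary in this section. We need a coordinate $u$ in which $f$ and $W$ have a rotational symmetry $u\mapsto\omega^2u$ that carries the endpoint $\zeta=0$ to the endpoint $\zeta=1$. In Types I and II the Cayley transform does this with a rotation of order $r=4$; the two additional zeros $\zeta=\pm i$ of $f$ in Type II go to $u=0,\infty$. In Type III the zeros of $f$ are $\zeta=0,1,\rho,\bar\rho$; we send the first three to the cube roots of unity and the fourth to $\infty$, and $r=3$. The data are: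
\begin{center}
\begin{tabular}{c|c|c|c|c|c|c|c}
Type & $r$ & $\tau$ & $\kappa$ & $\mu$ & $S(w)$ & $L=\deg S$ & $N-\mu-r(a+L)$\\ \hline
I & $4$ & $e^{i\pi/4}/\sqrt2$ & $e^{-i\pi/4}/\sqrt2$ & $v$ & $1$ & $0$ & $v$\\
II & $4$ & $e^{i\pi/4}/\sqrt2$ & $e^{-i\pi/4}/\sqrt2$ & $a$ & $(1+14w+w^2)^v$ & $2v$ & $a$\\
III & $3$ & $e^{i\pi/6}/\sqrt3$ & $e^{-i\pi/2}/\sqrt3$ & $v$ & $(8+w)^v$ & $v$ & $a$
\end{tabular}
\end{center}
The last column follows from $N=4a+2v$, $6a+8v$, $4a+4v$. Put $\omega=e^{i\pi/r}$ and
\begin{equation}\label{eq:MJ}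
M(T)=\omega^{-1}\frac{T-\tau}{T-\kappa},\qquad H(u)=u^\mu(1-u^r)^aS(u^r),\qquad J(\xi)=\int_1^{\omega^2}\frac{H(u)\,du}{(1-\omega^{-1}\xi u)^{N+2}}
\end{equation}
for $|\xi|<1$. The integrand is holomorphic in the disk $|u|<1/|\xi|$, so $J(\xi)$ does not depend on the path in $|u|\le1$.

\begin{proposition}\label{prop:int}
Fix a type and integers $a,v\ge0$, and let $N=a\deg f+v\deg W$. Let $\widetilde P=\sum_i\tilde p_iT^i$ be a polynomial of degree at most $N-a$ satisfying \eqref{eq:h} with $c\ne0$. Then $\widetilde P(0)\ne0$, and there is a constant $K\neq0$ such that for $T$ near $\tau$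
\begin{equation}\label{eq:PJ}
\widetilde P(T)=K\,T^{N+1-a}\,(T-\kappa)^{-(N+2)}J(M(T)).
\end{equation}
The M\"obius map $M$ sends the circle $|T|=1/\sqrt q$ onto $\mathbb R\cup\{\infty\}$, and it sends $\tau,\kappa,0,\infty$ to $0,\infty,\omega,\omega^{-1}$.
\end{proposition}

\begin{proof}
The coefficient of $x^{N-a}y^a$ in $f^aW^v$ is $1$, so $\tilde p_0\binom Na=c\ne0$. Set $(x,y)=(1,\zeta)$ in \eqref{eq:h} and apply \eqref{eq:beta} with $k=a+i$:
\begin{equation}\label{eq:P3}
\widetilde P(T)=c\,(N+1)\,T^{N+1-a}\int_0^1\frac{(f^aW^v)(1,\zeta)}{(T(1-\zeta)+\zeta)^{N+2}}\,d\zeta .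
\end{equation}
This holds for $T>0$. The denominator vanishes for some $\zeta\in[0,1]$ only if $T\le0$, so both sides are holomorphic on $\mathbb C\setminus(-\infty,0]$, and \eqref{eq:P3} holds there, in particular near $\tau$.

\emph{Types I and II.} Use $X,Y,u$ of Section~\ref{sec:model}. We have $x^2+y^2=XY$. With $A=X^4+Y^4$ and $B=X^2Y^2$ we get $x^4+y^4=\frac1{16}\bigl((X+Y)^4+(X-Y)^4\bigr)=\frac18(A+6B)$ and $x^4y^4=\frac1{256}(Y^2-X^2)^4=\frac1{256}(A-2B)^2$, so
\[
x^8+14x^4y^4+y^8=\tfrac1{64}\bigl[(A+6B)^2+3(A-2B)^2\bigr]=\tfrac1{16}(A^2+12B^2)=\tfrac1{16}(X^8+14X^4Y^4+Y^8).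
\]
With \eqref{eq:cayley1}, $f^aW^v$ is a nonzero constant times $(X^4-Y^4)^a(XY)^v$ in Type I, and times $(XY)^a(X^4-Y^4)^a(X^8+14X^4Y^4+Y^8)^v$ in Type II. In both cases this is $X^NH(u)$. Inserting \eqref{eq:cayley1} and \eqref{eq:cayley2} in \eqref{eq:P3}, the powers $X^N\cdot X^2/X^{N+2}$ cancel and \eqref{eq:PJ} follows.

\emph{Type III.} Put $X=x+2\rho y$, $Y=x-\rho y$, $u=X/Y$. Then $(X,Y)=\sqrt3\,\sigma(\delta(x,y))$, so $f(X,Y)=9\rho f(x,y)$ and $W(X,Y)=9W(x,y)$. Since $f(X,Y)=Y^4(u^3-1)$ and $W(X,Y)=Y^4u(u^3+8)$, the form $f^aW^v$ is a nonzero constant times $Y^NH(u)$. On $(x,y)=(1,\zeta)$ we have $u=\frac{1+2\rho\zeta}{1-\rho\zeta}$ and $d\zeta=Y^2du/(3\rho)$. As $\zeta$ runs through $[0,1]$, $u$ runs from $1$ to $i\sqrt3/(\sqrt3e^{-i\pi/6})=\rho=\omega^2$, and $|u|\le1$ because $|1+2\rho\zeta|^2-|1-\rho\zeta|^2=3\zeta^2-3\zeta\le0$. From $x=\frac{X+2Y}3$ and $y=\bar\rho\,\frac{X-Y}3$,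
\[
Tx+(1-T)y=\tfrac13\bigl[\bigl((2+\bar\rho)T-\bar\rho\bigr)Y+\bigl((1-\bar\rho)T+\bar\rho\bigr)X\bigr].
\]
Now $2+\bar\rho=\sqrt3e^{-i\pi/6}$ and $1-\bar\rho=\sqrt3e^{i\pi/6}$, so $\bar\rho/(2+\bar\rho)=\kappa$, $-\bar\rho/(1-\bar\rho)=\tau$, and $-(1-\bar\rho)/(2+\bar\rho)=-e^{i\pi/3}=\omega^{-2}$. Hence $Tx+(1-T)y=\frac{2+\bar\rho}3(T-\kappa)(Y-\omega^{-1}M(T)X)$, and \eqref{eq:PJ} follows with the powers of $Y$ canceling.

\emph{The map $M$.} For $q=2$ see \eqref{eq:M2}. For $q=3$ the arguments of $\tau$ and $\kappa$ differ by $2\pi/3$, and the identity that gave \eqref{eq:M2} yields $M(e^{i\theta}/\sqrt3)=\sin\frac12(\theta-\frac\pi6)/\sin\frac12(\theta+\frac\pi2)$. A M\"obius map sends circles onto circles of the Riemann sphere, so the image is all of $\mathbb R\cup\{\infty\}$. Finally $M(0)=\omega^{-1}\tau/\kappa=\omega$ and $M(\infty)=\omega^{-1}$.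
\end{proof}

\section{Operators that preserve real zeros}\label{sec:real}

Let $r\ge2$ be an integer, $\omega=e^{i\pi/r}$, and $D(\xi)=1-2\cos(\pi/r)\xi+\xi^2=(\xi-\omega)(\xi-\omega^{-1})$, which is positive on $\mathbb R$. We isolate the class of functions to which the chain of Section~\ref{sec:model} belongs.

\begin{definition}
A rational function $\varphi$ is \emph{admissible} if $\varphi=p/D^\nu$ with $\nu\ge1$, where $p\ne0$ is a real polynomial with only real, simple zeros and $e(\varphi)=2\nu-\deg p\ge1$. The number $e(\varphi)$ is the order of vanishing of $\varphi$ at $\infty$.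
\end{definition}

\begin{lemma}\label{lem:rolle}
Let $\varphi$ be admissible, $e=e(\varphi)$, $0<c\le e$, and $\psi=(\Theta+c)\varphi$. Then $\psi$ is admissible and $e(\psi)\ge e$. If $c=e$, then $\psi$ has at most one zero outside the smallest closed interval containing $0$ and the zeros of $\varphi$, and none unless $e(\psi)=e+1$.
\end{lemma}

\begin{proof}
Write $\psi=p_1/D^{\nu+1}$ as in \eqref{eq:quot}. The coefficient of $\xi^{\deg p+2}$ in $p_1$ is $\deg p+c-2\nu=c-e$ times the leading coefficient of $p$. If $\varphi=\lambda\xi^j+\cdots$ at $0$ with $\lambda\neq0$, $j\in\{0,1\}$, then $\psi=(j+c)\lambda\xi^j+\cdots$. Since $c>0$, it follows that $\psi\not\equiv0$, that $\psi$ has the same order $j$ at $0$ as $\varphi$, and that $\psi/\varphi\to j+c>0$ at $0$. So $\deg p_1=\deg p+2$ and $e(\psi)=e$ if $c<e$, while $\deg p_1\le\deg p+1$ and $e(\psi)\ge e+1$ if $c=e$.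

Let $\Phi=|\xi|^c\varphi$. On the half-lines $\xi>0$ and $\xi<0$ we have $\Phi'=\pm|\xi|^{c-1}\psi$. The function $\Phi$ vanishes at $0$ and at the zeros of $p$. These points bound $\deg p-j$ consecutive open intervals, the \emph{bounded gaps}, and by Rolle's theorem $\psi$ has a zero in each. Together with the zero of order $j$ at $0$, this gives $\deg p$ distinct real zeros of $p_1$.

If $c<e$, then $\Phi\to0$ at $\pm\infty$, so $\psi$ also has a zero in each of the two unbounded intervals. We have found $\deg p+2=\deg p_1$ distinct real zeros, so all zeros are real and simple.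

If $c=e$, the unbounded intervals give nothing, but the degree has dropped. If $\deg p_1=\deg p$ we are done. Otherwise $\deg p_1=\deg p+1$, that is, $e(\psi)=e+1$, and there is exactly one further zero $\xi_1$, counted with multiplicity. It is real because $p_1$ is real. We must show that it differs from the others. It is not $0$, since the order at $0$ is $j$. It is not a zero $\xi_0\ne0$ of $p$, since $\psi(\xi_0)=\xi_0\varphi'(\xi_0)\ne0$. In a bounded gap, $\Phi$ has constant sign and tends to $0$ at both ends, and $\Phi'$ has no zero near either end; so $\Phi'$ has opposite signs near the two ends, and $\psi$ has an odd number of zeros in the gap, counted with multiplicity. If $\xi_1$ lay in the gap, this number would be $2$. Hence $\xi_1$ lies in an unbounded interval, and all zeros are real and simple.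
\end{proof}

Both inequalities on $c$ are needed. Section~\ref{sec:model} has an example with $c>e$, and for $r=2$ the function $(\Theta-1)(1+\xi^2)^{-1}$ has numerator $-(1+3\xi^2)$.

For $S=1$ the factorization of $J$ goes as in Section~\ref{sec:model}. For $S\ne1$ the moments of $H$ acquire a numerator, a polynomial $R$ of degree $L$ in the summation index, and its linear factors supply further operators $\Theta+\gamma$. Lemma~\ref{lem:rolle} applies to them only if the $\gamma$ are real, which is the hypothesis below; their size is then controlled automatically.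

\begin{proposition}\label{prop:J}
Let $r\ge2$ and $a,L,\mu,N\ge0$ be integers with $N\ge\mu+r(a+L)$. Let $S(w)=\sum_{i=0}^LS_iw^i$ with $S_i\ge0$ and $S_0,S_L>0$, and assume that
\[
R(t)=\sum_{i=0}^LS_i\,(t)_i\,(t+a+1+i)_{L-i}
\]
has only real zeros. Then the function $J$ of \eqref{eq:MJ} is a nonzero constant times an admissible function, and its order of vanishing at $\infty$ is $N+2$ or $N+3$.
\end{proposition}

\begin{proof}
\emph{The power series of $J$.} Take the path from $1$ to $0$ to $\omega^2$ along radii. Since $(\omega^2)^r=1$, the substitution $u\mapsto\omega^2u$ gives $\int_0^{\omega^2}u^kH\,du=\omega^{2(k+\mu+1)}B_k$ with $B_k=\int_0^1u^kH\,du$. Expanding the denominator and using $\omega^{2j}-1=2i\omega^j\sin(\pi j/r)$, we get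
\begin{equation}\label{eq:series}
J(\xi)=2i\,\omega^{\mu+1}\sum_{k\ge0}\binom{N+1+k}{k}s_kB_k\,\xi^k,\qquad s_k=\sin\frac{\pi(k+\mu+1)}r\quad(k\in\mathbb Z).
\end{equation}
With $w=u^r$ and $t=(k+\mu+1)/r$, the beta integral $\int_0^1w^{t+i-1}(1-w)^a\,dw=a!/(t+i)_{a+1}$ and the factorization $(t)_{a+L+1}=(t)_i\,(t+i)_{a+1}\,(t+a+1+i)_{L-i}$ give
\[
B_k=\frac1r\sum_{i=0}^LS_i\,\frac{a!}{(t+i)_{a+1}}=\frac{a!}r\,\frac{R(t)}{(t)_{a+L+1}} .
\]

\emph{The zeros of $R$.} The polynomial $R$ has degree $L$ and leading coefficient $S(1)>0$. For $t\ge0$ all terms are $\ge0$ and the term $i=0$ is positive. For $t\le-(a+L)$ each term is a product of $S_i$ and $L$ factors $\le0$, and in the term $i=L$ all factors are $\le-a-1<0$; so $(-1)^LR(t)>0$. Hence $R(t)=S(1)\prod_{l=1}^L(t+t_l)$ with $0<t_l<a+L$. In terms of $k$, $R(t)=S(1)r^{-L}\prod_l(k+\gamma_l)$, where $\gamma_l=\mu+1+rt_l$ and $0<\gamma_l<N+1$.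

\emph{Cancellation.} We have $\binom{N+1+k}k=\frac1{(N+1)!}\prod_{j=1}^{N+1}(k+j)$ and $(t)_{a+L+1}=r^{-(a+L+1)}\prod_{j=0}^{a+L}(k+\mu+1+rj)$. The hypothesis $N\ge\mu+r(a+L)$ says that the distinct integers $\mu+1+rj$, $0\le j\le a+L$, all lie in $[1,N+1]$, so the denominator cancels completely. Let
\[
C=\{1,\dots,N+1\}\setminus\{\mu+1+rj:0\le j\le a+L\}.
\]
Then $J$ is a nonzero constant times
\begin{equation}\label{eq:factor}
\prod_{l=1}^L(\Theta+\gamma_l)\prod_{c\in C}(\Theta+c)\ \varphi_0,\qquad
\varphi_0=\sum_{k\ge0}s_k\xi^k=\frac{\sin\frac{\pi(\mu+1)}r-\xi\sin\frac{\pi\mu}r}{D(\xi)} ,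
\end{equation}
where the closed form holds because, for real $\xi$, $\varphi_0$ is the imaginary part of $\omega^{\mu+1}/(1-\omega\xi)=(\omega^{\mu+1}-\omega^\mu\xi)/D$. The numerator has degree at most $1$ and is nonzero, since $r\ge2$ cannot divide both $\mu$ and $\mu+1$. So $\varphi_0$ is admissible. Expanding $\omega^{\mu+1}/(1-\omega\xi)$ for $|\xi|>1$ gives $\varphi_0=-\sum_{k\ge1}s_{-k}\xi^{-k}$ near $\infty$.

\emph{The chain.} Apply the factors $\Theta+c$, $c\in C$, in increasing order. Since $\Theta\xi^{-k}=-k\xi^{-k}$, the function just before $\Theta+c$ is applied has the expansion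
\begin{equation}\label{eq:infty}
-\sum_{k\ge1}s_{-k}\prod_{c'\in C,\ c'<c}(c'-k)\ \xi^{-k}
\end{equation}
at $\infty$. For $1\le k<c$ the coefficient vanishes: either $k\in C$ and the product has the factor $c'-k=0$, or $k=\mu+1+rj$ and $s_{-k}=\sin(-\pi j)=0$. So the factors that were canceled are exactly those that are not needed to raise the order. The order at $\infty$ is at least $c$, and Lemma~\ref{lem:rolle} applies at each step. After all of $C$ the same argument gives order at least $N+2$. Since $0<\gamma_l<N+1$ and the order never decreases, Lemma~\ref{lem:rolle} applies to each $\Theta+\gamma_l$. Thus \eqref{eq:factor} is admissible.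

Its coefficient of $\xi^{-k}$ at $\infty$ is $-s_{-k}\prod_{c\in C}(c-k)\prod_l(\gamma_l-k)$. This vanishes for $k\le N+1$. For $k\ge N+2$ only $s_{-k}$ can vanish, and it does not vanish for two consecutive $k$. So the order is $N+2$ or $N+3$.
\end{proof}

\begin{corollary}\label{cor:zeros}
In the situation of Proposition~\ref{prop:int}, suppose that the polynomial $R$ formed from $a$ and $S$ has only real zeros. Then \eqref{eq:PJ} is an identity of rational functions, and $\widetilde P$ has only simple zeros, all on $|T|=1/\sqrt q$.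
\end{corollary}

\begin{proof}
By the table in Section~\ref{sec:int}, $S$ has the required coefficients and $N\ge\mu+r(a+L)$, so Proposition~\ref{prop:J} applies. Thus $J$ is rational, with only real, simple finite zeros and with poles only at $\omega=M(0)$ and $\omega^{-1}=M(\infty)$, and \eqref{eq:PJ} extends from a neighborhood of $\tau$ to all $T$. Let $\widetilde P(T_0)=0$; then $T_0\ne0$. If $T_0\ne\kappa$, then $\xi_0=M(T_0)$ is finite and different from $\omega^{\pm1}$, and \eqref{eq:PJ} shows that $J$ vanishes at $\xi_0$ to the same order as $\widetilde P$ at $T_0$. So the zero is simple and $\xi_0$ is real, which means $|T_0|=1/\sqrt q$. The point $\kappa$ lies on the circle, and $M$ has a simple pole there, so the order of $\widetilde P$ at $\kappa$ is $e(J)-(N+2)\in\{0,1\}$.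
\end{proof}

\section{The polynomial $R$ and the location of the zeros}\label{sec:proofA}

\begin{lemma}\label{lem:R}
The polynomial $R$ has only real zeros in Type I for all $a,v\ge0$, and in Types II and III for $a\ge0$ and $0\le v\le2$.
\end{lemma}

\begin{proof}
If $L=0$, that is, in Type I or for $v=0$, then $R=1$.

\emph{Type II, $v=1$.} Here $S=1+14w+w^2$ and
\[
R=(t+a+1)(t+a+2)+14t(t+a+2)+t(t+1)=16t^2+16(a+2)t+(a+1)(a+2),
\]
with discriminant $64(a+2)\bigl(4(a+2)-(a+1)\bigr)=64(a+2)(3a+7)>0$.

\emph{Type II, $v=2$.} Here $S=1+28w+198w^2+28w^3+w^4$. The coefficients are symmetric, which suggests centering at $-(a+4)/2$. Put $k=(a+4)/2\ge2$ and $t=s-k$. The terms $i=0$ and $i=4$ are $\prod_{j=0}^3(s+k-j)$ and $\prod_{j=0}^3(s-k+j)$; they are exchanged by $s\mapsto-s$, so their sum is twice the even part. The terms $i=1,2,3$ all contain $(s-k)(s+k)$, with cofactors $28(s+k-1)(s+k-2)$, $198(s-k+1)(s+k-1)$, $28(s-k+1)(s-k+2)$. The second elementary symmetric function of $k,k-1,k-2,k-3$ is $6k^2-18k+11$.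 Hence
\begin{align*}
R={}&2\bigl[s^4+(6k^2-18k+11)s^2+k(k-1)(k-2)(k-3)\bigr]\\
&+56(s^2-k^2)\bigl(s^2+(k-1)(k-2)\bigr)+198(s^2-k^2)\bigl(s^2-(k-1)^2\bigr).
\end{align*}
The coefficient of $s^4$ is $256$. That of $s^2$ is $2(6k^2-18k+11)+56(2-3k)-198(2k^2-2k+1)=-64(6k^2-3k+1)$. The constant term is $2k(k-1)\bigl[(k-2)(k-3)-28k(k-2)+99k(k-1)\bigr]=12k(k-1)(12k^2-8k+1)$. So
\[
R=4\bigl[64s^4-16(6k^2-3k+1)s^2+3k(k-1)(2k-1)(6k-1)\bigr].
\]
As a quadratic in $s^2$ the bracket has discriminant
\begin{multline*}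
256\bigl[(36k^4-36k^3+21k^2-6k+1)-(36k^4-60k^3+27k^2-3k)\bigr]\\=256\,(24k^3-6k^2-3k+1)>0,
\end{multline*}
and the sum and product of its roots are positive because $k>1$. Both roots $s^2$ are positive, so all four zeros are real.

\emph{Type III, $v=1$.} $R=8(t+a+1)+t$ is linear.

\emph{Type III, $v=2$.} Here $S=64+16w+w^2$ and
\[
R=64(t+a+1)(t+a+2)+16t(t+a+2)+t(t+1)=81t^2+(144a+225)t+64(a+1)(a+2).
\]
In the discriminant $(144a+225)^2-20736(a^2+3a+2)$ the terms in $a^2$ cancel, leaving $2592a+9153>0$.
\end{proof}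

\begin{proof}[Proof of Theorem~\ref{thm:A} and Theorem~\ref{thm:B}(i)]
For $m=0$ see Proposition~\ref{prop:short}. For $m\ge1$, Proposition~\ref{prop:h} puts $\widetilde P$ in the situation of Proposition~\ref{prop:int}, with $v\le2$ in Types II and III. By Lemma~\ref{lem:R} and Corollary~\ref{cor:zeros}, $\widetilde P$ has only simple zeros, all on $|T|=1/\sqrt q$. Since $P_F$ divides $\widetilde P$, the same holds for $P_F$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(iii)]
Take the Type I data $f=xy(x^2-y^2)$, $W=x^2+y^2$, $N=4a+2v$. The form $f^aW^v/(y(x-y))^a=(x(x+y))^a(x^2+y^2)^v$ has degree $N-2a$, and at $y=T$, $x-y=1$ it equals $((1+T)(1+2T))^a(1+2T+2T^2)^v$. By homogeneity $f^aW^v=\sum_iQ_i\,y^{a+i}(x-y)^{N-a-i}$. So $\widetilde P=\sum_iQ_i\binom N{a+i}^{-1}T^i$ satisfies \eqref{eq:h} with $c=1$. Here $R=1$, and Corollary~\ref{cor:zeros} gives the claim.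
\end{proof}

By Proposition~\ref{prop:h}, the zeta polynomial of an extremal Type I enumerator with $m\ge1$ is a constant multiple of the polynomial in (iii) with $a=2m-1$ and $v\le3$.

\section{The zero-free sector in Type I}\label{sec:sector}

For $\theta\in(-\pi,\pi]$ the numerator in \eqref{eq:M2} has the sign of $\theta-\pi/4$ and the denominator that of $\theta+\pi/4$. So the arc $|\theta|<\pi/4$ corresponds exactly to $\xi<0$, and its endpoints $\tau,\kappa$ to $\xi=0,\infty$. We must show that $J$ has no negative zero. In Lemma~\ref{lem:rolle}, a step with $c<e$ always creates a zero on the unbounded interval to the left. The point is that in Type I with $v\le3$ no such step occurs.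

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
For $m=0$ see Proposition~\ref{prop:short}. Let $m\ge1$, so that $r=4$, $\mu=v\le3$, $L=0$, $N=4a+2v$, $\widetilde P=P_F$, and there are no factors $\Theta+\gamma_l$ in \eqref{eq:factor}.

\emph{Each $c\in C$ equals the current order at $\infty$.} We have $s_{-k}=0$ if and only if $k\equiv v+1\pmod4$. Since $1\le v+1\le4$, the integers $k\in[1,N+1]$ with this property are $k=v+1+4j$ with $j\ge0$ and $4j\le4a+v$, that is, $0\le j\le a$ because $v\le3$. These are exactly the integers removed from $\{1,\dots,N+1\}$ to form $C$. So $s_{-c}\ne0$ for $c\in C$, the coefficient of $\xi^{-c}$ in \eqref{eq:infty} is nonzero, and the order is exactly $c$.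

\emph{No function in the chain has a negative zero.} For $v=0,1,2,3$ the numerator of $\varphi_0$ is $\frac1{\sqrt2}$, $1-\frac\xi{\sqrt2}$, $\frac1{\sqrt2}-\xi$, $-\frac\xi{\sqrt2}$, which has no negative zero. Let $\varphi$ be a function in the chain without negative zeros, $e=e(\varphi)$, and let $\psi=(\Theta+e)\varphi$ be the next one. By Lemma~\ref{lem:rolle}, $\psi$ has at most one negative zero, which is simple, and none unless $e(\psi)=e+1$. Assume $e(\psi)=e+1$. By \eqref{eq:infty}, $\varphi=\Lambda_1\xi^{-e}+\Lambda_2\xi^{-e-1}+\cdots$ and $\psi=-\Lambda_2\xi^{-e-1}+\cdots$ at $\infty$, where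
\[
\Lambda_1=-s_{-e}\prod_{c'\in C,\ c'<e}(c'-e)\ne0,\qquad \Lambda_2=-s_{-e-1}\prod_{c'\in C,\ c'<e}(c'-e-1)\ne0 .
\]
The two products have the same number of factors, all negative, so they have the same sign. The numbers $s_{-e}$ and $s_{-e-1}$ are nonzero values of the sine at consecutive multiples of $\pi/4$; the sine changes sign only at multiples of $\pi$, so they have the same sign. Hence $\Lambda_2/\Lambda_1>0$. The quotient $\psi/\varphi$ has no pole on $(-\infty,0)$. It has a positive limit at $0$, by the proof of Lemma~\ref{lem:rolle}, and it behaves like $-(\Lambda_2/\Lambda_1)\,\xi^{-1}>0$ as $\xi\to-\infty$. So $\psi$ has an even number of negative zeros counted with multiplicity, and therefore none.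

\emph{Conclusion.} By induction $J$ has no negative zero, so by \eqref{eq:PJ} and Theorem~\ref{thm:A} all zeros of $P_F$ satisfy $|\arg T|\ge\pi/4$. Equality holds for some zero if and only if $\tau$ or $\kappa=\bar\tau$ is a zero, and since $P_F$ is real, these two conditions are equivalent. By \eqref{eq:PJ} and \eqref{eq:series}, $P_F(\tau)=0$ if and only if $J(0)=0$, and $B_0>0$, so this happens if and only if $s_0=\sin\frac{\pi(v+1)}4=0$, that is, $v=3$, or $n\equiv6\pmod8$. In that case $(T-\tau)(T-\bar\tau)=\frac12(1-2T+2T^2)$ divides $P_F$. The enumerator $(x^2+y^2)^3$ of Proposition~\ref{prop:short} attains the bound.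
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gleason}
A. Gleason, ICM 1970.

\bibitem{JS}
David Joyner and Tony Shaska, \emph{Self-inversive polynomials, curves, and codes}, arXiv:1606.03159 (2016).

\bibitem{MS}
MacWilliams and Sloane, \emph{The Theory of Error-Correcting Codes}, Ch.~19.

\end{thebibliography}
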